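# Dominating sets in a graph and its complement: the balanced complete bipartite graph is extremal

## 1. Neighborhood cubes and the cost of a vertex

Let $G$ be a finite simple graph with vertex set $V$, $|V|=n\ge 1$. Write $N(v)$ for the set of neighbors of $v$ and
$$\overline N(v)=V\setminus(N(v)\cup\{v\})$$
for the set of its non-neighbors, which is the neighborhood of $v$ in the complement $\overline G$. Put $d_v=|N(v)|$ and $\overline d_v=|\overline N(v)|$, so $d_v+\overline d_v=n-1$. I write $X+x$ and $X-x$ for $X\cup\{x\}$ and $X\setminus\{x\}$. The *cube* of a set $X$ is the family $2^X$ of all its subsets.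

**Definition 1.** The two cube families of $G$, and their total size, are
$$\mathcal N(G)=\bigcup_{v\in V}2^{N(v)},\qquad \overline{\mathcal N}(G)=\bigcup_{v\in V}2^{\overline N(v)},\qquad g(G)=|\mathcal N(G)|+|\overline{\mathcal N}(G)|.$$

Clearly $\overline{\mathcal N}(G)=\mathcal N(\overline G)$, so $g(G)=g(\overline G)$. The whole proof consists of watching how $g$ changes when one vertex is deleted.

**Definition 2.** For a vertex $v$ of $G$ let

- $\mathcal A_v=\{T\subseteq V-v:\ T\subseteq N(p)\text{ for some }p\in N(v)\}$,
- $\mathcal B_v=\{T\subseteq V-v:\ T\subseteq \overline N(q)\text{ for some }q\in\overline N(v)\}$,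
- $\nu_v$ be the number of $S\subseteq N(v)$ contained in no $N(u)$ with $u\ne v$,
- $\overline\nu_v$ be the number of $S\subseteq\overline N(v)$ contained in no $\overline N(u)$ with $u\ne v$.

The *cost* of $v$ is $h(v)=|\mathcal A_v|+|\mathcal B_v|+\nu_v+\overline\nu_v$.

**Lemma 1 (deletion).** If $n\ge2$, then for every vertex $v$
$$g(G)=g(G-v)+h(v).\tag{1}$$

**Proof.** Split $\mathcal N(G)$ according to whether a member contains $v$. A set $S\ni v$ lies in $\mathcal N(G)$ iff $S\subseteq N(p)$ for some $p$. Such a $p$ has $v\in N(p)$, so $p\in N(v)$, and the condition says exactly that $S-v\in\mathcal A_v$. Hence there are $|\mathcal A_v|$ such sets. A set $S\not\ni v$ lies in $\mathcal N(G)$ iff either $S\subseteq N(u)$ for some $u\ne v$, or $S\subseteq N(v)$. The first alternative says $S\in\mathcal N(G-v)$, because the neighborhood of $u$ in $G-v$ is $N(u)-v$. The sets that satisfy only the second alternative number $\nu_v$. So $|\mathcal N(G)|=|\mathcal A_v|+|\mathcal N(G-v)|+\nu_v$. The same count in $\overline G$, where $\overline{G-v}=\overline G-v$,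 gives $|\overline{\mathcal N}(G)|=|\mathcal B_v|+|\overline{\mathcal N}(G-v)|+\overline\nu_v$. Add. $\square$

Passing to $\overline G$ swaps $\mathcal A_v$ with $\mathcal B_v$ and $\nu_v$ with $\overline\nu_v$, so $h(v)$ is the same in $G$ and in $\overline G$. Also, $\mathcal A_v$ is the union of the cubes of the sets $N(p)-v$, $p\in N(v)$, which have $d_p-1$ elements. Likewise $\mathcal B_v$ is the union of the cubes of $\overline N(q)-v$, $q\in\overline N(v)$, which have $\overline d_q-1$ elements. In particular
$$|\mathcal A_v|\ge 2^{d_p-1}\ \ (p\in N(v)),\qquad |\mathcal B_v|\ge 2^{\overline d_q-1}\ \ (q\in\overline N(v)).\tag{2}$$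
All the sets $N(p)$ with $p\in N(v)$ contain $v$. So $N(p)-v$ and $N(p')-v$ are distinct iff $N(p)$ and $N(p')$ are.

**Example.** Let $G=C_5$ with vertices $0,1,2,3,4$ in cyclic order and $v=0$. Then $N(0)=\{1,4\}$, $N(1)-0=\{2\}$ and $N(4)-0=\{3\}$, so $\mathcal A_0=\{\emptyset,\{2\},\{3\}\}$. Also $\overline N(0)=\{2,3\}$, $\overline N(2)-0=\{4\}$ and $\overline N(3)-0=\{1\}$, so $|\mathcal B_0|=3$. The only subset of $\{1,4\}$ in no other neighborhood is $\{1,4\}$ itself, so $\nu_0=1$. Similarly only $\{2,3\}$ counts for $\overline\nu_0=1$. Hence $h(0)=3+3+1+1=8$. By (1) this should equal $g(C_5)-g(P_4)$, and Section 3 confirms it: $22-14=8$.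

## 2. Non-dominating sets and the extremal statement

A *dominating set* in $G$ is a set $S$ of vertices such that every vertex is in $S$ or adjacent to a vertex of $S$. Let $\partial(G)$ be the number of dominating sets. If $G$ has many edges it has many dominating sets, but then $\overline G$ has few. How large can $\partial(G)+\partial(\overline G)$ be?

A set $S$ fails to dominate $G$ iff some vertex $v\notin S$ has no neighbor in $S$, that is, iff $S\subseteq\overline N(v)$ for some $v$. So $\overline{\mathcal N}(G)$ is exactly the family of non-dominating sets of $G$, and $\mathcal N(G)$ is that of $\overline G$. Therefore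
$$\partial(G)+\partial(\overline G)=2^{n+1}-g(G),\tag{3}$$
and maximizing the left side means minimizing $g$.

Wagner proved that $\partial(G)+\partial(\overline G)\ge2^n$ for every $G$ on $n$ vertices. For the upper bound it is also known that any maximizer has minimum degree at least $\lfloor n/2\rfloor-2$ and maximum degree at most $\lceil n/2\rceil+1$. Neither fact is used below. The conjecture treated here, whose source is Lauren Keough, David Shane, "Toward a Nordhaus-Gaddum Inequality for the Number of Dominating Sets", arXiv:1808.05576 (2018), says that the complete balanced bipartite graph $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ is a maximizer.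

Let us compute $g$ there. For $K_{a,b}$ with sides $A,B$ of sizes $a,b\ge1$, the neighborhoods are $A$ and $B$, so $\mathcal N=2^A\cup2^B$ has $2^a+2^b-1$ members. The non-neighborhoods are $A-x$ for $x\in A$ and $B-y$ for $y\in B$. So $\overline{\mathcal N}$ consists of the proper subsets of $A$ and of $B$, which share only $\emptyset$. That makes $(2^a-1)+(2^b-1)-1=2^a+2^b-3$ members. Hence
$$g(K_{a,b})=2^{a+1}+2^{b+1}-4 .\tag{4}$$
Put
$$f(n)=2^{\lfloor n/2\rfloor+1}+2^{\lceil n/2\rceil+1}-4 .$$
Then $g(K_{\lfloor n/2\rfloor,\lceil n/2\rceil})=f(n)$ for all $n\ge1$. (For $n=1$ the graph is a single vertex, $\mathcal N=\overline{\mathcal N}=\{\emptyset\}$, and both sides equal $2$.) Call $G$ *balanced* if $G$ or $\overline G$ is isomorphic to $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. Every balanced graph has $g(G)=f(n)$.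

**Theorem 2.** For every $n\ge1$ and every graph $G$ on $n$ vertices, $g(G)\ge f(n)$. Equivalently,
$$\partial(G)+\partial(\overline G)\le 2^{n+1}-2^{\lfloor n/2\rfloor+1}-2^{\lceil n/2\rceil+1}+4=\partial\big(K_{\lfloor n/2\rfloor,\lceil n/2\rceil}\big)+\partial\big(\overline{K_{\lfloor n/2\rfloor,\lceil n/2\rceil}}\big).$$
So the conjecture is true.

**Theorem 3.** For $n\ge4$, $g(G)=f(n)$ if and only if $G$ is balanced. For $n\le3$, equality holds for every graph. In other words, for $n\ge4$ the only maximizers of $\partial(G)+\partial(\overline G)$ are $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ and its complement.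

## 3. All graphs on at most four vertices, and the 5-cycle

Since $g(G)=g(\overline G)$, graphs need only be listed up to complement. I write $g$ as $|\mathcal N|+|\overline{\mathcal N}|$.

For $n=1$, $g=1+1=2=f(1)$. For $n=2$ take $K_2$: $\mathcal N=\{\emptyset,\{1\},\{2\}\}$ and $\overline{\mathcal N}=\{\emptyset\}$, so $g=3+1=4=f(2)$. For $n=3$ take $K_3$, where $\mathcal N$ is all sets of size at most $2$ and $g=7+1=8$, and $K_{1,2}$, where $g=5+3=8$ by the counts before (4). Here $f(3)=4+8-4=8$. So for $n\le3$ every graph attains equality.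

For $n=4$ there are six graphs up to complement, and $f(4)=12$.

- $K_4$: all sets of size at most $3$, and only $\emptyset$; $g=15+1=16$.
- $K_4-e$ with $1,2$ non-adjacent: $\mathcal N$ is generated by $\{1,2,4\},\{1,2,3\},\{3,4\}$, which gives $8+8-4+1=13$ sets; $\overline{\mathcal N}=\{\emptyset,\{1\},\{2\}\}$; $g=13+3=16$.
- Triangle $123$ with a pendant vertex $4$ at $1$: $\mathcal N$ is generated by $\{2,3,4\},\{1,3\},\{1,2\},\{1\}$, which gives $8+3=11$ sets; $\overline{\mathcal N}$ is generated by $\{4\}$ and $\{2,3\}$, which gives $5$; $g=11+5=16$.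
- $K_{1,3}$: $g=9+7=16$.
- $P_4$, the path $1,2,3,4$: $\mathcal N$ is generated by $\{1,3\}$ and $\{2,4\}$, which gives $7$; it is self-complementary; $g=7+7=14$.
- $C_4=K_{2,2}$: $g=7+5=12$.

So for $n=4$ equality holds only for $C_4$ and its complement. This settles Theorem 3 for $n\le4$.

One graph on five vertices will come up. In $C_5$ the neighborhoods are five distinct pairs, and together they cover all five singletons. So $|\mathcal N|=1+5+5=11$, and $C_5$ is isomorphic to its complement. Hence $g(C_5)=22>20=f(5)$.

## 4. Induction by deletion, and which vertex to delete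

Let $\delta_n=f(n)-f(n-1)$. From the formula,
$$\delta_{2k}=2^{k+1}-2^k=2^k,\qquad \delta_{2k+1}=2^{k+2}-2^{k+1}=2^{k+1}.$$
By (1), Theorem 2 follows by induction if we can always find a vertex $v$ with $h(v)\ge\delta_n$. Call a vertex *cheap* if $h(v)<\delta_n$. Cheapness is the same in $G$ and $\overline G$.

A natural hope is that every vertex has cost at least $\delta_n$, or that the average cost is at least $\delta_n$. Both fail, and at the very graph we hope is extremal. Take $K_{k,k+1}$ with $k\ge2$. Deleting a vertex $v$ from the larger side leaves $K_{k,k}$, so $h(v)=f(2k+1)-f(2k)=2^{k+1}=\delta_{2k+1}$ exactly. Deleting one from the smaller side leaves $K_{k-1,k+1}$, and (4) gives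
$$h(v)=(2^{k+1}+2^{k+2}-4)-(2^{k}+2^{k+2}-4)=2^k<\delta_{2k+1}.$$
So the average is below $\delta_{2k+1}$, and the vertex has to be chosen.

The next attempt is to choose $v$ using (2), with one large cube on each side. If $n=2k+1$ and some $p$ has degree at least $k+2$, any neighbor $v$ of $p$ has $|\mathcal A_v|\ge2^{k+1}$, and we are done. But if all degrees are $k$, then (2) gives only $h(v)\ge 2^{k-1}+2^{k-1}=2^k$, half of what is needed. One cube per side loses a factor of two, so one must use the union of several cubes.

That is where the proof turns. If $\mathcal A_v$ is generated by at least two distinct sets of the same size, the union is markedly larger than one cube, and a union well below twice one cube is possible only for very special generating sets. So if every vertex is cheap, the neighborhoods of the neighbors of $v$ must coincide or almost coincide. This should rebuild the graph. The target is the following.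

**Proposition 4.** Let $n\ge4$. For every graph $G$ on $n$ vertices, at least one of the following holds: (a) $G$ is balanced; (b) $G\cong C_5$; (c) some vertex $v$ has $h(v)\ge\delta_n$.

The alternatives may overlap. For instance the example in Section 1 gave $h(v)=8=\delta_5$ in $C_5$. We do not need them to be exclusive.

**Proof of Theorem 2 from Proposition 4.** For $n\le3$, Section 3 gives equality. Let $n\ge4$ and assume the theorem for $n-1$. In case (a), $g(G)=f(n)$. In case (b), $g(G)=22>20=f(5)$. In case (c), by (1) and induction, $g(G)=g(G-v)+h(v)\ge f(n-1)+\delta_n=f(n)$. The reformulation in terms of $\partial$ is (3). $\square$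

From here to the end of Section 10 we prove Proposition 4. We assume that (c) fails, that is, **all vertices are cheap**, and show that (a) or (b) holds. The assumption and the conclusion are both unchanged under complementation.

## 5. Unions of cubes of equal dimension

**Lemma 5.** Let $X_1,\dots,X_t$ ($t\ge2$) be distinct sets with $m\ge1$ elements each, and let $D=\bigcup_i2^{X_i}$.

1. $|D|\ge2^{m+1}-2^{m-1}$.
2. If $|D|<2^{m+1}$, then one of the following holds:
   (i) $t=2$, $|X_1\cap X_2|\le m-2$, and $|D|=2^{m+1}-2^{|X_1\cap X_2|}\ge2^{m+1}-2^{m-2}$;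
   (ii) all $X_i$ lie in one set $Y$ with $|Y|=m+1$, and $|D|=2^{m+1}-2^{m+1-t}$.
3. If $t\ge3$, then $|D|\ge2^{m+1}-2^{m-2}$.

As an illustration with $m=2$: the pairs $\{1,2\},\{1,3\}$ give $|D|=6=8-2$, the minimum in part 1. The disjoint pairs $\{1,2\},\{3,4\}$ give $7=8-1$, which is (i). All three pairs in $\{1,2,3\}$ give $7=8-2^0$, which is (ii) with $t=3$.

**Proof of part 1.** We have $|2^{X_1}\cup2^{X_2}|=2^m+2^m-2^{|X_1\cap X_2|}$, and $|X_1\cap X_2|\le m-1$ because the sets are distinct.

**Proof of part 2.** Suppose first that all $X_i$ lie in an $(m+1)$-set $Y$. Then $X_i=Y-y_i$ with distinct $y_i\in Y$, and $D$ consists of the subsets of $Y$ missing at least one $y_i$. The subsets of $Y$ that contain all $t$ of the $y_i$ number $2^{m+1-t}$. This is (ii).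

Suppose next that $t=2$ and there is no such $Y$. Then $|X_1\cup X_2|\ge m+2$, so $|X_1\cap X_2|\le m-2$, and the formula in part 1 gives (i).

It remains to see that if $t\ge3$ and no $(m+1)$-set contains all $X_i$, then $|D|\ge2^{m+1}$. Suppose some pair, say $X_1,X_2$, meets in at most $m-2$ elements. Then $|2^{X_1}\cup2^{X_2}|\ge2^{m+1}-2^{m-2}$. Choose $x\in X_3\setminus X_1$ and $y\in X_3\setminus X_2$, possibly equal. The subsets of $X_3$ containing both $x$ and $y$ number at least $2^{m-2}$, and none of them is a subset of $X_1$ or of $X_2$. So $|D|\ge2^{m+1}$.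

Otherwise every two of the $X_i$ meet in exactly $m-1$ elements. Then $|X_1\cup X_2|=m+1$, and since not all $X_i$ lie in $X_1\cup X_2$, some other one, say $X_3$, has an element $z\notin X_1\cup X_2$. The set $X_3-z$ has $m-1$ elements and contains both $X_3\cap X_1$ and $X_3\cap X_2$, which also have $m-1$ elements. So $X_3-z$ equals both of them, and $X_3-z\subseteq K:=X_1\cap X_2$, where $|K|=m-1$. Hence $X_3=K+z$, and $X_1,X_2,X_3$ are $K$ together with three different single elements. Their cubes contain $2^{m-1}$ subsets of $K$, and for each of the three extra elements another $2^{m-1}$ sets. So $|D|\ge4\cdot2^{m-1}=2^{m+1}$.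

**Proof of part 3.** If $|D|\ge2^{m+1}$ there is nothing to show. Otherwise part 2 puts us in (ii) with $t\ge3$, and $2^{m+1-t}\le2^{m-2}$. $\square$

## 6. Even order

Let $n=2k$, $k\ge2$, so $\delta_n=2^k$. All vertices are cheap: $h(v)<2^k$.

**Step 1: all degrees are $k$ or $k-1$.** If $d_p\ge k+1$, any $v\in N(p)$ has $|\mathcal A_v|\ge2^k$ by (2), which is impossible. By complementation $\overline d_p\ge k+1$ is impossible too. Since $d_p+\overline d_p=2k-1$, we get $d_p\in\{k-1,k\}$. Let $H$ and $L$ be the sets of vertices of degree $k$ and $k-1$. On $L$ we have $\overline d=k$, on $H$ we have $\overline d=k-1$.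

**Step 2: each vertex sees $H$ and $L$ in a restricted way.** If $v$ has a neighbor in $H$ and a non-neighbor in $L$, then (2) gives $h(v)\ge2^{k-1}+2^{k-1}=2^k$, which is impossible. So each $v$ is of type 1, meaning $N(v)\subseteq L$, or of type 2, meaning $\overline N(v)\subseteq H$, i.e. $L\subseteq N(v)+v$.

**Step 3: $H$ and $L$ are not both non-empty.** Suppose they are, and let $\ell=|L|$. If $v$ is of type 1 and $v\in H$, then $\ell\ge d_v=k$. If $v$ is of type 1 and $v\in L$, then $N(v)\subseteq L-v$ and $\ell-1\ge k-1$. So a type 1 vertex forces $\ell\ge k$. If $v$ is of type 2 and $v\in H$, then $L\subseteq N(v)$. If $v\in L$, then $L-v\subseteq N(v)$ with $d_v=k-1$. So a type 2 vertex forces $\ell\le k$.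

If $\ell<k$, every vertex is of type 2. Then a vertex $u\in L$ lies in $N(v)+v$ for every $v$, so $u$ is adjacent to all other vertices, and $2k-1=k-1$, which is impossible. If $\ell>k$, every vertex is of type 1. Then no vertex has a neighbor in $H$, so the vertices of $H$ have degree $0$, which is impossible. If $\ell=k$, all the inclusions above are equalities by size, whichever type $v$ has: $N(v)=L$ for $v\in H$, and $N(v)=L-v$ for $v\in L$. So vertices of $H$ are adjacent to vertices of $L$, while vertices of $L$ are not adjacent to vertices of $H$, a contradiction.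

**Step 4: the regular case gives $K_{k,k}$.** By complementation we may assume that all degrees are $k$, so all $\overline d$ are $k-1\ge1$. We claim that the neighbors of any vertex all have the same neighborhood. Suppose $v$ has neighbors $p,p'$ with $N(p)\ne N(p')$. Lemma 5(1) with $m=k-1$ gives $|\mathcal A_v|\ge2^k-2^{k-2}$. Also $v$ has a non-neighbor $q$, with $\overline d_q=k-1$, so $|\mathcal B_v|\ge2^{k-2}$. Hence $h(v)\ge2^k$, a contradiction.

Now take an edge $vp$ and put $P=N(v)$, $R=N(p)$. All vertices of $P$ have the same neighborhood as $p\in P$, namely $R$. All vertices of $R$ are neighbors of $p$, so they have the same neighborhood as $v\in R$, namely $P$. If $x\in P\cap R$, then $x\in R=N(x)$, which is impossible. So $P$ and $R$ are disjoint $k$-sets that fill $V$, and $G=K_{k,k}$ is balanced. This proves Proposition 4 for even $n$. $\square$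

## 7. Odd order: at most two degrees, up to complement

Let $n=2k+1$, $k\ge2$, so $\delta_n=2^{k+1}$ and $d_v+\overline d_v=2k$. All vertices are cheap: $h(v)<2^{k+1}$.

If $d_p\ge k+2$, any $v\in N(p)$ has $|\mathcal A_v|\ge2^{k+1}$, which is impossible, and dually for $\overline d_p\ge k+2$. So all degrees are in $\{k-1,k,k+1\}$. We now rule out that both extremes occur. Suppose $d_p=k+1$ and $d_\ell=k-1$, so $\overline d_\ell=k+1$. A vertex $v\in N(p)\cap\overline N(\ell)$ would have $h(v)\ge2^k+2^k$ by (2). So there is none, and $N(p)\subseteq N(\ell)+\ell$. Comparing sizes, $k+1\le k$, a contradiction.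

Hence, up to complementation, we are in one of two cases: all degrees are $k$ (Section 9), or all degrees are in $\{k,k+1\}$ and $k+1$ occurs (Section 10). In both we need to know what a small union of cubes says about the graph around $v$. In the first case this is applied to $G$, in the second to $\overline G$. The next section does it once, for a graph called $F$.

## 8. The shape of a graph around a vertex with few cubes

**Lemma 6.** Let $F$ be a graph with vertex set $V$, $|V|=2k+1$, $k\ge2$. Let $v$ be a vertex of degree $k$ in $F$ with neighborhood $P=N_F(v)$, and suppose all $p\in P$ have degree $k$ in $F$. Let $\mathcal D=\bigcup_{p\in P}2^{N_F(p)-v}$, and let $t$ be the number of distinct sets $N_F(p)$, $p\in P$. If $|\mathcal D|<2^k$, then one of the following holds.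

- (α) $t=1$: all $p\in P$ have the same neighborhood $R$ in $F$, and $P\cap R=\emptyset$.
- (β) $k\ge3$, $t=2$, $|\mathcal D|\ge2^k-2^{k-3}$, and $P=P_1\sqcup P_2$ with $P_1,P_2\neq\emptyset$, where each $p\in P_i$ has neighborhood $N_i$. Moreover $N_1=P_2\sqcup\{v\}\sqcup W_1$ and $N_2=P_1\sqcup\{v\}\sqcup W_2$ with $W_i\subseteq V\setminus(P+v)$ and $|W_i|=|P_i|-1$. Some $y\in V\setminus(P+v)$ outside $W_1\cup W_2$ is non-adjacent in $F$ to every vertex of $P+v$.
- (γ) $N_F(p)=(P+v)-p$ for all $p\in P$, so $P+v$ spans a component of $F$ isomorphic to $K_{k+1}$.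
- (δ) $t\ge2$, and with $Y=V\setminus(P+v)$, each $p\in P$ has $N_F(p)=(Y+v)-y_p$ for some $y_p\in Y$. There are exactly $t$ distinct values $y_p$, and $|\mathcal D|=2^k-2^{k-t}$.

**Proof.** Write $N(x)$ for $N_F(x)$ in this proof. The generating sets $N(p)-v$ have $m=k-1\ge1$ elements, and $|\mathcal D|<2^{m+1}$.

If $t=1$, let $R$ be the common neighborhood. An $x\in P\cap R$ would lie in $R=N(x)$. So (α) holds. From now on $t\ge2$, and Lemma 5(2) applies.

**Alternative (i) of Lemma 5 leads to (β).** Here $t=2$, and with $N_1,N_2$ the two neighborhoods and $P_1,P_2$ the corresponding classes of $P$, we have $|N_1\cap N_2|-1\le m-2=k-3$. The left side is at least $0$, since $v\in N_1\cap N_2$. So $k\ge3$, and $|\mathcal D|\ge2^k-2^{k-3}$. Each $P_i$ is independent: if $p,p'\in P_i$ were adjacent, then $p'\in N(p)=N(p')$.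

If there were no edge between $P_1$ and $P_2$, then $P$ would be independent. The $k$-sets $N_1,N_2$ would both lie in $V\setminus P$, which has $k+1$ elements, so $|N_1\cap N_2|\ge k-1$, contradicting $|N_1\cap N_2|\le k-2$. So some $p_1\in P_1$ and $p_2\in P_2$ are adjacent. Since $p_1\in N(p_2)=N_2$, the vertex $p_1$ is adjacent to all of $P_2$. So $P_2\subseteq N(p_1)=N_1$, and all edges between $P_1$ and $P_2$ are present. Hence $N_1=P_2\sqcup\{v\}\sqcup W_1$ with $W_1\subseteq V\setminus(P+v)$ and $|W_1|=k-1-|P_2|=|P_1|-1$, and symmetrically for $N_2$. Finally $|W_1\cup W_2|\le k-2$, while $|V\setminus(P+v)|=k$. So there is $y\in V\setminus(P+v)$ outside $W_1\cup W_2$. It lies in neither $N_1$ nor $N_2$, so it has no neighbor in $P$, and it is not adjacent to $v$.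

**Alternative (ii) of Lemma 5 leads to (γ) or (δ).** All sets $N(p)-v$ lie in a set $Y$ with $|Y|=k$. Two distinct ones already have a union of at least $k$ elements, so $Y$ is that union, and $v\notin Y$. Thus $N(p)=(Y+v)-y_p$ with $y_p\in Y$. There are $t$ distinct values $y_p$, and $|\mathcal D|=2^k-2^{k-t}$. Let $R=P\cap Y$.

For $r\in R$: since $r\in Y$ and $r\notin N(r)$, we have $y_r=r$. For $p\in P\setminus Y$ and $r\in R$: since $p\notin Y+v$, we have $p\notin N(r)$. So $r\notin N(p)$, and as $r\in Y$ this forces $y_p=r$.

If $|R|\ge2$, a vertex $p\in P\setminus Y$ would have $y_p$ equal to two different elements, so $P\subseteq Y$. By size $P=Y$, and $N(p)=(P+v)-p$ for all $p\in P$. Together with $N(v)=P$ this is (γ). If $R=\{r\}$, then $y_r=r$ and $y_p=r$ for all other $p\in P$, so $t=1$, a contradiction. If $R=\emptyset$, then $v$, $P$, $Y$ are disjoint with $1+k+k=2k+1$ elements in total, so $Y=V\setminus(P+v)$ and (δ) holds. $\square$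

**Example.** In $C_5$ ($k=2$) with $v=0$ we have $P=\{1,4\}$, $Y=\{2,3\}$, $N(1)=\{0,2\}$ and $N(4)=\{0,3\}$. This is (δ) with $y_1=3$, $y_4=2$, $t=2$, and $|\mathcal D|=4-1=3$, as found in Section 1.

## 9. The $k$-regular graphs on $2k+1$ vertices

Suppose all degrees are $k$. The goal is to show that only $C_5$ survives. The degree sum $(2k+1)k$ is even, so $k$ is even. If $k=2$, then $G$ is a $2$-regular graph on five vertices. It is a disjoint union of cycles of length at least $3$, so $G\cong C_5$, which is alternative (b). Let $k\ge4$. We look for a contradiction.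

Fix a vertex $v$. If $|\mathcal A_v|\ge2^k$ and $|\mathcal B_v|\ge2^k$, then $h(v)\ge2^{k+1}$. So one of the two is smaller, and since $\overline G$ is also $k$-regular we may assume $|\mathcal A_v|<2^k$. Apply Lemma 6 with $F=G$, so that $\mathcal D=\mathcal A_v$ and $P=N(v)$.

**Step 1: (α), (β), (γ) are impossible.** In (α), each $r\in R$ has $N(r)\supseteq P$, so $N(r)=P$ by size. Then $P\cup R$ has $2k$ vertices and no edges leaving it, and the one remaining vertex has degree $0\ne k$. In (β), the vertex $y$ has $\overline d_y\ge|P+v|=k+1$, but $\overline d_y=k$. In (γ), the $k$ vertices outside $P+v$ have all their neighbors among themselves, so they cannot have degree $k$.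

**Step 2: the structure in (δ).** Now $V=\{v\}\sqcup P\sqcup Y$ with $Y=\overline N(v)$, and $P$ is independent because $N(p)\subseteq Y+v$. For $y\in Y$ let $C_y=\{p\in P:y_p=y\}$ be the set of non-neighbors of $y$ in $P$, and $c_y=|C_y|$. The sets $C_y$ partition $P$, and exactly $t$ of them are non-empty. The vertex $y$ has $k-c_y$ neighbors in $P$ and is not adjacent to $v$, so it has exactly $c_y$ neighbors in $Y$. We know
$$|\mathcal A_v|=2^k-2^{k-t}.$$
The family $\mathcal B_v$ is generated by the sets $X_q=\overline N(q)-v$, $q\in Y$, and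
$$X_q=C_q\cup(Y\setminus N_Y[q]),\qquad N_Y[q]=(N(q)\cap Y)+q,\qquad |X_q|=c_q+k-(c_q+1)=k-1.$$
A subset of $X_q$ that meets $P$ meets it in a non-empty subset of $C_q$. So such subsets for different $q$ are different.

**Step 3: the case $t=k$.** Here all $c_q=1$. For each $q\in Y$, the subsets of $X_q$ containing the element of $C_q$ number $2^{k-2}$, and these families are disjoint for different $q$. So $|\mathcal B_v|\ge k2^{k-2}\ge2^k$, as $k\ge4$. Moreover $P=N(v)$ is contained in no other neighborhood: a vertex $u\in P$ has no neighbors in $P$, and a vertex $u\in Y$ misses $C_u\ne\emptyset$. So $\nu_v\ge1$, and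
$$h(v)\ge(2^k-1)+2^k+1=2^{k+1},$$
a contradiction. Note that this estimate needs the extra $1$ from $\nu_v$.

**Step 4: the case $2\le t\le k-1$.** Let $Y_0=\{y\in Y:c_y=0\}$, so $|Y_0|=k-t\ge1$. A vertex $q\in Y_0$ has $C_q=\emptyset$ and no neighbor in $Y$, so $X_q=Y-q$. The cubes of these sets together contain every subset of $Y$ that misses some element of $Y_0$, which makes $2^k-2^t$ sets. For each of the $t$ vertices $q$ with $c_q\ge1$, the subsets of $X_q$ meeting $C_q$ number $2^{k-1}-2^{k-1-c_q}\ge2^{k-2}$. They are not subsets of $Y$, and they are different for different $q$. So $|\mathcal B_v|\ge2^k-2^t+t2^{k-2}$, and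
$$h(v)\ge2^{k+1}+\varphi(t),\qquad \varphi(t)=t2^{k-2}-2^t-2^{k-t}.$$
As a function of a real variable, $\varphi$ is linear minus a sum of convex functions, hence concave. So on $[2,k-1]$ its minimum is at an endpoint. For $k\ge4$,
$$\varphi(2)=2^{k-1}-4-2^{k-2}=2^{k-2}-4\ge0,\qquad \varphi(k-1)=(k-1)2^{k-2}-2^{k-1}-2=(k-3)2^{k-2}-2\ge0 .$$
So $h(v)\ge2^{k+1}$, a contradiction.

Thus the $k$-regular case leaves only $C_5$.

## 10. Degrees $k$ and $k+1$ on $2k+1$ vertices

Now let $H=\{x:d_x=k+1\}\ne\emptyset$ and $M=\{x:d_x=k\}$, with $V=H\sqcup M$. Then $\overline d=k-1\ge1$ on $H$ and $\overline d=k$ on $M$. The goal is $G\cong K_{k,k+1}$. In that graph $H$ is the smaller side, and all its vertices have the same neighborhood. The first thing to show is that this last property always holds.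

**Step 1: for every $v$, all neighbors of $v$ in $H$ have the same neighborhood.** Suppose $v$ has $H$-neighbors with different neighborhoods.

**Step 1a: structure forced by two different neighborhoods.** The family $\mathcal A_v$ contains the cubes of two distinct $k$-sets, so Lemma 5(1) gives $|\mathcal A_v|\ge2^{k+1}-2^{k-1}$. A non-neighbor of $v$ in $M$ would give $|\mathcal B_v|\ge2^{k-1}$ and $h(v)\ge2^{k+1}$. So $\overline N(v)\subseteq H$. As $\overline N(v)\ne\emptyset$, we get $|\mathcal B_v|\ge2^{k-2}$, and therefore $|\mathcal A_v|<2^{k+1}-2^{k-2}$. Apply Lemma 5 with $m=k$ to the distinct sets $N(p)-v$, with $p$ an $H$-neighbor of $v$. The union of their cubes is contained in $\mathcal A_v$, so it has fewer than $2^{k+1}-2^{k-2}$ members. Part 3 shows there are exactly two such sets, and part 2(i) is excluded by its bound. So 2(ii) holds: the two sets lie in a $(k+1)$-set, and hence meet in $k-1$ elements. Call the two neighborhoods $N_1,N_2$. Then $|N_1\cap N_2|=k$, and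
$$N_1=C+a,\qquad N_2=C+b,\qquad |C|=k,\quad v\in C,\quad a\ne b,\quad a,b\notin C.$$
Let $P_i=\{p\in H:N(p)=N_i\}\ne\emptyset$. Every $c\in C$ is adjacent to all of $P_1\cup P_2$. So $c$ also has $H$-neighbors with different neighborhoods, and what we proved for $v$ holds for $c$: $\overline N(c)\subseteq H$, and the $H$-neighbors of $c$ have exactly two neighborhoods, necessarily $N_1$ and $N_2$. So the $H$-neighbors of $c$ are exactly $P_1\cup P_2$, while $c$ is adjacent to every vertex of $M$ other than itself:
$$N(c)=P_1\cup P_2\cup(M\setminus\{c\})\qquad(c\in C).\tag{5}$$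
Let $Z=V\setminus(C+a+b)$, so $|Z|=k-1\ge1$. Since $p\notin N(p)$, we have $P_1\subseteq Z+b$ and $P_2\subseteq Z+a$.

**Step 1b: the case $b\in P_1$** (the case $a\in P_2$ is the same with indices exchanged). Each $p'\in P_2$ is adjacent to $b$, because $b\in N_2$. So $p'\in N(b)=C+a$, and since $P_2\subseteq Z+a$ we get $p'=a$. Thus $P_2=\{a\}$ and $N(a)=C+b$. Each $p\in P_1$ is adjacent to $a$, so $p\in N(a)=C+b$, and since $P_1\subseteq Z+b$ we get $p=b$. Thus $P_1=\{b\}$, and (5) reads
$$N(c)=\{a,b\}\cup(M\setminus\{c\})\qquad(c\in C),$$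
where $a,b\in H$. If $c\in M$, the degrees give $k=2+|M|-1$. If $c\in H$, they give $k+1=2+|M|$. Either way $|M|=k-1$.

If some $c$ lay in $C\cap M$, every $c'\in C-c$ would be adjacent to $c$ by (5). So $C-c\subseteq N(c)\setminus\{a,b\}\subseteq M$, whence $C\subseteq M$ and $k\le k-1$, which is false. So $C\subseteq H$. Since also $a,b\in H$, we have $M\subseteq Z$, and $|M|=|Z|$ gives $M=Z$. Each $z\in Z$ is adjacent to all of $C$ and has degree $k$, so the whole graph is known:
$$N(z)=C\ (z\in Z),\qquad N(c)=Z+a+b\ (c\in C),\qquad N(a)=C+b,\qquad N(b)=C+a .$$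
Take $z\in Z$ and put $Z'=Z-z$, $|Z'|=k-2$. We compute a lower bound for $h(z)$.

The family $\mathcal A_z$ is generated by the sets $N(c)-z=Z'+a+b$, so $|\mathcal A_z|=2^k$. For $\mathcal B_z$, we have $\overline N(z)=Z'+a+b$, and the relevant sets are $\overline N(z')=(Z-z')+a+b$ for $z'\in Z'$ and $\overline N(a)=\overline N(b)=Z$. After removing $z$ these are $(Z'-z')+a+b$ and $Z'$. So $\mathcal B_z$ consists of the subsets of $Z'+a+b$ not containing $Z'$, of which there are $2^k-4$, together with $Z'$ itself: $|\mathcal B_z|=2^k-3$. Finally, each of $Z'+a$, $Z'+b$, $Z'+a+b$ is a subset of $\overline N(z)$ and of no other $\overline N(u)$. Indeed $\overline N(z')$ does not contain $z'$, the set $\overline N(a)=\overline N(b)=Z$ contains neither $a$ nor $b$, and neither does $\overline N(c)=C-c$. So $\overline\nu_z\ge3$, and $h(z)\ge2^k+(2^k-3)+3=2^{k+1}$, a contradiction.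

**Step 1c: the case $b\notin P_1$ and $a\notin P_2$.** Now $P_1,P_2\subseteq Z$. If $a\in M$, then by (5) $a$ is adjacent to all of $C$, so $N(a)=C$ by degree. But $a\in N_1$ is adjacent to the non-empty set $P_1\subseteq Z$, which is disjoint from $C$, a contradiction. So $a\in H$. Also $a\notin P_1$ because $P_1\subseteq Z$, and $a\notin P_2$ by assumption. By (5), $a$ has no neighbor in $C$. So $N(a)\subseteq Z+b$ has at most $k$ elements, contradicting $d_a=k+1$. This proves Step 1.

**Step 2: all vertices of $H$ have the same neighborhood $A$, and a vertex of $A$ has a small $\mathcal B$.** Any $p,p'\in H$ have a common neighbor, since $2(k+1)>2k+1$. By Step 1, $N(p)=N(p')$. Let $A$ be the common neighborhood, $|A|=k+1$. An $x\in A\cap H$ would lie in $A=N(x)$, so $A\cap H=\emptyset$ and $A\subseteq M$.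

Fix $v\in A$ and put $Q=\overline N(v)$. Every vertex of $H$ is adjacent to $v$, so $H\subseteq N(v)$ and $Q\subseteq M$. As $v\in M$, $|Q|=k$ and $|N(v)|=k$. Taking $p\in H$, we have $2^{A-v}\subseteq\mathcal A_v$. So $|\mathcal A_v|\ge2^k$, and cheapness gives $|\mathcal B_v|<2^k$. We can gain a little more on the $\mathcal A$ side in the following situation:
$$\text{if some } w\in N(v)\cap M \text{ has } N(w)\not\subseteq A,\text{ then } |\mathcal A_v|\ge2^k+2^{k-2}.\tag{6}$$
Indeed $N(w)-v$ is a $(k-1)$-set with an element outside $A$, and the $2^{k-2}$ of its subsets containing that element are not in $2^{A-v}$.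

Now apply Lemma 6 to $F=\overline G$ and the vertex $v$. In $\overline G$ the vertex $v$ has degree $k$ and neighborhood $Q\subseteq M$, all $q\in Q$ have degree $k$, and the family $\mathcal D$ is $\mathcal B_v$. The set outside $Q+v$ is $N(v)$. We go through the four alternatives, with $Q$ in the role of $P$.

**Step 3: (α) is impossible.** Here all $q\in Q$ have $\overline N(q)=R$, $|R|=k$, $Q\cap R=\emptyset$. Each $r\in R$ has $\overline N(r)\supseteq Q$ and $\overline d_r\le k$, so $\overline N(r)=Q$. The one vertex outside $Q\cup R$ is therefore adjacent in $G$ to all others, so it has degree $2k>k+1$, a contradiction.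

**Step 4: (β) is impossible.** Here $k\ge3$, $Q=Q_1\sqcup Q_2$, vertices of $Q_i$ have $\overline N(q)=R_i$ with $R_1=Q_2\sqcup\{v\}\sqcup W_1$ and $R_2=Q_1\sqcup\{v\}\sqcup W_2$, and $W_i\subseteq N(v)$ with $|W_i|=|Q_i|-1$. The vertex $y$ is adjacent in $G$ to all of $Q+v$. So $d_y=k+1$, $y\in H$, and $A=N(y)=Q+v$.

Since $k\ge3$, some $Q_i$ has at least two elements, say $Q_1$. So there is $w\in W_1\subseteq N(v)$. This $w$ is non-adjacent in $G$ to $Q_1\subseteq A$, so $w\notin H$ and $w\in M$. If $N(w)\subseteq A$, then $N(w)\subseteq A\setminus Q_1$, so $k\le k+1-|Q_1|\le k-1$, which is false. So (6) applies, and with the bound in (β),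
$$h(v)\ge(2^k+2^{k-2})+(2^k-2^{k-3})>2^{k+1},$$
a contradiction.

**Step 5: (γ) gives the balanced graph.** Here $Q+v$ is a component of $\overline G$ isomorphic to $K_{k+1}$. So $Q+v$ is independent in $G$, and each of its vertices is adjacent in $G$ to all $k$ remaining vertices. These have degree at least $k+1$, hence exactly $k+1$, so there are no edges among them. Thus $G=K_{k+1,k}$ is balanced.

**Step 6: (δ) is impossible.** Here $t\ge2$, and with $Y=N(v)$ we have $\overline N(q)=(Y+v)-y_q$ for $q\in Q$. In other words, $y_q$ is the only $G$-neighbor of $q$ in $Y$. Suppose first that $N(w)\subseteq A$ for all $w\in Y$. Each $q\in Q$ is adjacent to $y_q\in Y$, so $q\in N(y_q)\subseteq A$. Hence $A\supseteq Q+v$, and by size $A=Q+v$. A vertex $p\in H\subseteq N(v)=Y$ is adjacent to all of $A$, in particular to all $q\in Q$. So $y_q=p$ for all $q$, and $t=1$, a contradiction. Therefore some $w\in N(v)$ has $N(w)\not\subseteq A$. Then $w\notin H$, so $w\in M$. By (6), and by Lemma 5(1) with $m=k-1$ for $\mathcal B_v$,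
$$h(v)\ge(2^k+2^{k-2})+(2^k-2^{k-2})=2^{k+1},$$
a contradiction.

So only Step 5 survives, and $G$ is balanced. Together with Sections 6, 7 and 9 this proves Proposition 4, and with it Theorem 2. $\square$

## 11. Uniqueness for $n\ge4$

Theorem 3 was checked for $n\le4$ in Section 3, and balanced graphs always have $g=f(n)$. For $n\ge5$ we use induction on $n$. Let $g(G)=f(n)$, and suppose that $G$ is not balanced.

**Step 1: $G$ is a balanced graph plus one vertex of cost exactly $\delta_n$.** Since $g(C_5)=22\ne20$, $G\not\cong C_5$. By Proposition 4 some $v$ has $h(v)\ge\delta_n$. By Theorem 2, $g(G-v)\ge f(n-1)$. As these two lower bounds add up to $f(n)=g(G)$, (1) forces $h(v)=\delta_n$ and $g(G-v)=f(n-1)$. Since $n-1\ge4$, induction shows that $G-v$ is balanced. Complementing if necessary, $G-v=K_{a,b}$ with sides $X,Y$, $|X|=a$, $|Y|=b$. Here $a,b\ge2$, and either $n=2k$ with $k\ge3$, $\{a,b\}=\{k-1,k\}$, $\delta_n=2^k$, or $n=2k+1$ with $k\ge2$, $a=b=k$, $\delta_n=2^{k+1}$. We compute all possible $h(v)$ and compare.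

**Step 2: the four terms of $h(v)$.** Let $v$ have $x_1$ neighbors and $x_2=a-x_1$ non-neighbors in $X$, and $y_1$ neighbors and $y_2=b-y_1$ non-neighbors in $Y$. Recall $\mathcal N(G-v)=2^X\cup2^Y$, and that $\overline{\mathcal N}(G-v)$ consists of the proper subsets of $X$ and of $Y$.

- A neighbor $p\in X$ of $v$ has $N(p)-v=Y$, and a neighbor in $Y$ gives $X$. So $\mathcal A_v$ is the union of $2^Y$ if $x_1>0$ and $2^X$ if $y_1>0$.
- A non-neighbor $q\in X$ has $\overline N(q)-v=X-q$. So $\mathcal B_v$ consists of the $2^a-2^{a-x_2}$ subsets of $X$ missing some non-neighbor of $v$ in $X$, and the $2^b-2^{b-y_2}$ analogous subsets of $Y$. The two families share exactly $\emptyset$ if $x_2,y_2>0$, and nothing otherwise.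
- A set counted by $\nu_v$ is a subset of $N(v)$ lying in neither $X$ nor $Y$, so $\nu_v=(2^{x_1}-1)(2^{y_1}-1)$.
- A set counted by $\overline\nu_v$ is a subset of $\overline N(v)$ that is a proper subset of neither $X$ nor $Y$. Either it meets both sides, or it is $X$ or $Y$. So $\overline\nu_v=(2^{x_2}-1)(2^{y_2}-1)+[x_2=a]+[y_2=b]$, where $[\cdot]$ is $1$ if the statement holds and $0$ otherwise.

**Step 3: $v$ has neighbors on both sides.** Then $|\mathcal A_v|=2^a+2^b-1$. If $n=2k$, this is $2^k+2^{k-1}-1>2^k=\delta_n$. If $n=2k+1$, it is $2^{k+1}-1$, and we need two more. As $a\ge2$, either $x_1\ge2$ and $\nu_v\ge3$, or $x_2\ge1$ and $|\mathcal B_v|\ge2^a-2^{a-1}=2^{a-1}\ge2$. In both cases $h(v)>2^{k+1}=\delta_n$, a contradiction.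

**Step 4: $v$ has neighbors on one side only.** By symmetry let $y_1=0<x_1$, so $y_2=b$, $|\mathcal A_v|=2^b$ and $\nu_v=0$.

If $x_2=0$, then $v$ is adjacent to all of $X$ and to nothing in $Y$, so $G=K_{a,b+1}$. Here $|\mathcal B_v|=2^b-1$ and $\overline\nu_v=1$, so $h(v)=2^b+(2^b-1)+1=2^{b+1}$. This equals $\delta_n$ only if $n=2k$, $b=k-1$, $G=K_{k,k}$, or $n=2k+1$, $b=k$, $G=K_{k,k+1}$. In both cases $G$ is balanced, contrary to assumption.

If $x_2>0$, then $|\mathcal B_v|=(2^a-2^{a-x_2})+(2^b-1)-1\ge2^{a-1}+2^b-2$. Since $x_2<a$, $\overline\nu_v=(2^{x_2}-1)(2^b-1)+1\ge2^b$. So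
$$h(v)\ge2^b+(2^{a-1}+2^b-2)+2^b=3\cdot2^b+2^{a-1}-2 .$$
For $n=2k$ this is $2^{k+1}-2$ if $(a,b)=(k,k-1)$, and $3\cdot2^k+2^{k-2}-2$ if $(a,b)=(k-1,k)$. Both exceed $2^k=\delta_n$. For $n=2k+1$ it is $\tfrac72\cdot2^k-2>2^{k+1}=\delta_n$. Either way a contradiction.

**Step 5: $v$ has no neighbors.** Then $\mathcal A_v=\emptyset$, $\nu_v=0$, $|\mathcal B_v|=(2^a-1)+(2^b-1)-1$ and $\overline\nu_v=(2^a-1)(2^b-1)+2$. So
$$h(v)=(2^a+2^b-3)+(2^{a+b}-2^a-2^b+1)+2=2^{a+b}=2^{n-1}.$$
This exceeds $\delta_n$, because $2k-1>k$ when $n=2k$ and $2k>k+1$ when $n=2k+1$. This contradiction completes the induction and the proof of Theorem 3. $\square$
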